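\title{Invariant measures that do not extend to traces on essential groupoid $\mathrm{C}^*$-algebras}

\begin{abstract}
We show that an invariant Radon measure on the unit space of an \'etale groupoid need not extend to a trace on the essential $\mathrm{C}^*$-algebra of the groupoid. The counterexample is second countable and untwisted, its unit space is the one-point compactification of $\mathbb{N}$, and its essential $\mathrm{C}^*$-algebra is unital without tracial states. For second countable twisted groupoids we describe the traces that extend a given invariant measure $\mu$ by equivariant expectations onto $L^\infty(\mu)$. We deduce that $\mu$ extends if the twist is trivial and almost all isotropy groups are amenable, and, for every twist, if the measured groupoid is amenable. A second example shows that for nontrivial twists abelian isotropy is not sufficient.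
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be an \'etale groupoid with locally compact Hausdorff unit space $X=G^0$; the space $G$ itself need not be Hausdorff. Let $\mathcal{L}$ be a twist over $G$, and let $\mathrm{C}^*(G,\mathcal{L})$ and $\mathrm{C}^*_r(G,\mathcal{L})$ be the full and the reduced twisted groupoid $\mathrm{C}^*$-algebras. Both contain $C_0(X)$. Section~\ref{sec:prelim} recalls these constructions.

By a \emph{trace} on a $\mathrm{C}^*$-algebra $A$ we mean a positive linear functional $\tau$ on the Pedersen ideal $\operatorname{Ped}(A)$, the smallest dense two-sided ideal of $A$, such that $\tau(xy)=\tau(yx)$ for $x,y\in\operatorname{Ped}(A)$. A trace may be unbounded. A Radon measure $\mu$ on $X$ is \emph{invariant} if $\mu(r(U))=\mu(s(U))$ for every open bisection $U\subseteq G$. If $A$ is one of the algebras of $(G,\mathcal{L})$ considered here, then $C_c(X)\subseteq\operatorname{Ped}(A)$, and a trace $\tau$ on $A$ \emph{extends} $\mu$ if $\tau(f)=\int_X f\,d\mu$ for all $f\in C_c(X)$.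

The two notions fit together. If $b$ is a compactly supported section of $\mathcal{L}$ over an open bisection $U$, then $b^*b$ is a function on $s(U)$, and $bb^*$ is the same function transported to $r(U)$. A trace gives both the same value. For the full and reduced algebras the following facts are known: every trace on $\mathrm{C}^*(G,\mathcal{L})$ restricts to an invariant Radon measure on $X$; conversely, every invariant Radon measure $\mu$ has a canonical extension to a trace on $\mathrm{C}^*_r(G,\mathcal{L})$, and hence also to one on $\mathrm{C}^*(G,\mathcal{L})$. The canonical extension is $a\mapsto\int_X E(a)\,d\mu$, where $E$ is the map from $\mathrm{C}^*_r(G,\mathcal{L})$ to bounded Borel functions on $X$ that extends restriction of sections to $X$.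

When $G$ is not Hausdorff there is a third algebra. Let $\mathcal{B}(X)$ be the algebra of bounded Borel functions on $X$, let $\mathcal{M}(X)$ be the ideal of functions that vanish outside a meager set, and let $E_L\colon \mathrm{C}^*_r(G,\mathcal{L})\to\mathcal{B}(X)/\mathcal{M}(X)$ send $a$ to the class of $E(a)$. The \emph{essential $\mathrm{C}^*$-algebra} in the sense of Kwa\'sniewski and Meyer is
\[
\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})=\mathrm{C}^*_r(G,\mathcal{L})/J_{\mathrm{sing}},\qquad J_{\mathrm{sing}}=\{a : E_L(a^*a)=0\}.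
\]
It discards the elements that are invisible at topologically generic points of $X$. An invariant measure may be concentrated on a meager set, and it is known that the canonical trace need not vanish on $J_{\mathrm{sing}}$; Example~\ref{ex:Z2} shows this. The problem, which comes from Miller and Scarparo~\cite{MS}, is the following.

\begin{quote}
For every twisted \'etale groupoid $(G,\mathcal{L})$ and every invariant Radon measure $\mu$ on $G^0$, does there exist a trace on $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$ that extends $\mu$?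
\end{quote}

There are reasons to guess yes. The quotient map leaves $C_0(X)$ untouched. If $G$ is Hausdorff, then $J_{\mathrm{sing}}=0$ and the canonical trace serves. When the canonical trace fails, a measure can have other extensions, and in the smallest examples one of them survives. The answer is nevertheless negative.

\begin{theorem}\label{thm:main}
There is a second countable \'etale groupoid $G$ whose unit space is the one-point compactification $\mathbb{N}\cup\{\infty\}$, with trivial isotropy at every $n\in\mathbb{N}$, such that $\delta_\infty$ is invariant but $\mathrm{C}^*_{\mathrm{ess}}(G)$ (trivial twist) is unital and has no tracial state. Hence $\delta_\infty$ has no extension to a trace on $\mathrm{C}^*_{\mathrm{ess}}(G)$.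
\end{theorem}

The proof has two parts. In Section~\ref{sec:infinity} we attach to any action of a countable group $\Gamma$ on a countably infinite set $D$ a groupoid with isotropy $\Gamma$ at $\infty$, whose essential algebra is generated by the compact operators on $\ell^2(D)$ and the permutation representation $\pi$ of $\Gamma$. The reduced algebra sees the regular representation of $\Gamma$, which carries a trace; the essential algebra sees only $\pi$. In Section~\ref{sec:perm} we build a permutation representation that generates a $\mathrm{C}^*$-algebra without tracial states.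

The remaining sections are not needed for the answer. They treat second countable $G$ and locate the obstruction. Theorem~\ref{thm:classify} identifies the traces extending $\mu$ with equivariant expectations onto $L^\infty(X,\mu)$. From it we deduce two positive results: Theorem~\ref{thm:isotropy} for trivial twists and amenable isotropy, and Theorem~\ref{thm:amenable} for arbitrary twists and amenable $(G,\mu)$. Theorem~\ref{thm:twist} shows that the first of these fails for nontrivial twists, even with abelian isotropy.

\section{Groupoid algebras, the singular ideal and traces}\label{sec:prelim}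

\subsection*{Bisections and twists}
A topological groupoid $G$ with unit space $X$ is \emph{\'etale} if the range and source maps $r,s\colon G\to X$ are local homeomorphisms. For $x\in X$ put $G_x=s^{-1}(x)$, $G^x=r^{-1}(x)$, and let $G_x^x=G_x\cap G^x$ be the \emph{isotropy group} at $x$. A \emph{bisection} is a subset on which $r$ and $s$ are injective. An open bisection $U$ is homeomorphic to the open sets $s(U)$ and $r(U)$ of $X$, so it is locally compact and Hausdorff, and it defines a homeomorphism
\[
\theta_U=r\circ(s|_U)^{-1}\colon s(U)\to r(U).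
\]
Open bisections form a base of the topology, $X$ is one of them, and products and inverses of open bisections are open bisections.

We view a \emph{twist} $\mathcal{L}$ as a Fell line bundle: a locally trivial complex line bundle over $G$ with a continuous norm $|\cdot|$, a continuous associative bilinear multiplication $\mathcal{L}_g\times\mathcal{L}_h\to\mathcal{L}_{gh}$ and a continuous conjugate linear involution $\mathcal{L}_g\to\mathcal{L}_{g^{-1}}$, such that $\mathcal{L}|_X=X\times\mathbb{C}$ with the usual operations, $(zw)^*=w^*z^*$, $|zw|=|z||w|$ and $z^*z=|z|^2$. The \emph{trivial twist} is $G\times\mathbb{C}$; we then omit $\mathcal{L}$ from the notation.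

\subsection*{The algebras}
For an open bisection $U$ let $C_c(U,\mathcal{L})$ be the space of continuous compactly supported sections of $\mathcal{L}$ over $U$, extended by $0$ to $G$, and let $C_c(G,\mathcal{L})$ be the linear span of these spaces. If $G$ is not Hausdorff, its elements need not be continuous on $G$. It is a $*$-algebra under
\[
(cd)(g)=\sum_{hk=g}c(h)d(k),\qquad c^*(g)=c(g^{-1})^*,
\]
and $(c^*c)(x)=\sum_{g\in G_x}|c(g)|^2$ for $x\in X$. The sums are finite, because a bisection meets $G_x$ in at most one point. For $b\in C_c(U,\mathcal{L})$, $c\in C_c(V,\mathcal{L})$ and $f\in C_c(X)$ we have $bc\in C_c(UV,\mathcal{L})$ with $(bc)(gh)=b(g)c(h)$ for composable $g\in U$, $h\in V$, and, for $g\in U$,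
\begin{equation}\label{eq:calc}
\begin{gathered}
(fb)(g)=f(r(g))\,b(g),\qquad (bf)(g)=f(s(g))\,b(g),\\
(b^*b)(s(g))=|b(g)|^2=(bb^*)(r(g)),\qquad b^*fb=(f\circ\theta_U)\,b^*b\in C_c(s(U)).
\end{gathered}
\end{equation}

The full algebra $\mathrm{C}^*(G,\mathcal{L})$ is the completion in the supremum of $\|\varrho(\cdot)\|$ over all $*$-representations $\varrho$ of $C_c(G,\mathcal{L})$ by bounded operators. The supremum is finite: for $b\in C_c(U,\mathcal{L})$ the function $b^*b$ lies in the $\mathrm{C}^*$-algebra of continuous functions supported in a fixed compact set, so $\|\varrho(b)\|^2=\|\varrho(b^*b)\|\le\|b\|_\infty^2$. The identities \eqref{eq:calc} persist for $f\in C_0(X)$.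

For $x\in X$ the regular representation $\lambda_x$ acts on the square summable sections of $\mathcal{L}$ over $G_x$ by $(\lambda_x(c)\xi)(g)=\sum_{h\in G_x}c(gh^{-1})\xi(h)$. For the trivial twist this reads
\[
\lambda_x(f)\delta_g=\sum_{h\in G_{r(g)}}f(h)\,\delta_{hg}\qquad(g\in G_x).
\]
The reduced algebra $\mathrm{C}^*_r(G,\mathcal{L})$ is the completion in the norm $\sup_x\|\lambda_x(\cdot)\|$; it is a quotient of the full algebra. Inner products are linear in the second variable.

\subsection*{The map $E$ and the singular ideal}
For $a\in\mathrm{C}^*_r(G,\mathcal{L})$ put $E(a)(x)=\langle\delta_x,\lambda_x(a)\delta_x\rangle$. Then $E$ is positive and contractive, $E(c)=c|_X$ for $c\in C_c(G,\mathcal{L})$, and $E(a^*a)(x)=\|\lambda_x(a)\delta_x\|^2$. For $c\in C_c(U,\mathcal{L})$ the function $c|_X$ is continuous on the open set $U\cap X$ and zero outside, hence Borel; so $E(a)$ is Borel for all $a$. For $b\in C_c(U,\mathcal{L})$,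
\begin{equation}\label{eq:Ecov}
E(bab^*)(r(g))=|b(g)|^2E(a)(s(g))\quad(g\in U),\qquad E(bab^*)=0\ \text{ off } r(U).
\end{equation}
Indeed, for $a\in C_c(G,\mathcal{L})$ and $y\in X$, the value $(bab^*)(y)$ is the sum of $b(g_1)a(k)b(g_2)^*$ over $g_1kg_2^{-1}=y$. Only $g_1,g_2\in U\cap G^y$ contribute, so $g_1=g_2=g$ and $k=s(g)$. The general case follows by continuity.

A subset of $X$ is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. By Baire's theorem comeager subsets of $X$ are dense. The set $J_{\mathrm{sing}}$ is a closed two-sided ideal: it is a closed subspace because $(a+a')^*(a+a')\le 2a^*a+2a'^*a'$ and countable unions of meager sets are meager, a left ideal because $a^*c^*ca\le\|c\|^2a^*a$, and a right ideal by \eqref{eq:Ecov}, since $\theta_U$ preserves meager sets. We record two consequences of Baire's theorem.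

First, $C_0(X)$ embeds in $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$: if $f\in C_0(X)\cap J_{\mathrm{sing}}$, then $\{f\ne0\}$ is open and meager, hence empty. Second, $J_{\mathrm{sing}}=0$ if $G$ is Hausdorff. In that case $X$ is closed in $G$, so $E$ takes values in $C_0(X)$ and $E(a^*a)=0$ for every $a\in J_{\mathrm{sing}}$. Applied to $ac\in J_{\mathrm{sing}}$, this gives $\lambda_x(a)\lambda_x(c)\delta_x=0$ for $c\in C_c(G,\mathcal{L})$, and the vectors $\lambda_x(c)\delta_x=c|_{G_x}$ are dense.

\subsection*{The Pedersen ideal}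
If $A$ is unital, a dense ideal contains an invertible element, so $\operatorname{Ped}(A)=A$, traces are bounded, and a trace with $\tau(1)=1$ is a tracial state. In general we use the following description.

\begin{lemma}\label{lem:ped}
Let $A$ be a quotient of $\mathrm{C}^*(G,\mathcal{L})$ into which $C_0(X)$ embeds. Then $\operatorname{Ped}(A)=\operatorname{span}AC_c(X)A\supseteq C_c(X)$, and every trace $\tau$ on $A$ satisfies $\tau(ax)=\tau(xa)$ for all $x\in\operatorname{Ped}(A)$ and $a\in A$.
\end{lemma}

\begin{proof}
For $c\in C_c(G,\mathcal{L})$ there is $e\in C_c(X)$ with $ec=c$ by \eqref{eq:calc}, so $c=eec$. Hence $\operatorname{span}AC_c(X)A$ is a dense ideal that contains $C_c(X)$. Let $I$ be any dense ideal and let $f\in C_c(X)$. Choose $f'\in C_c(X)$ with $f'f=f$ and $y\in I$ with $\|f'-y\|<1$. Then $1-f'+y$ is invertible in the unitization and $(1-f'+y)f=yf$, so $f=(1-f'+y)^{-1}yf\in I$. Thus $I\supseteq AC_c(X)A$, which proves the first claim. For the second, let $x=bfc$ with $b,c\in A$ and $f,f'$ as above. Then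
\[
\tau(ax)=\tau\big((abf)(f'c)\big)=\tau(f'cabf)=\tau\big((bf)(f'ca)\big)=\tau(xa).\qedhere
\]
\end{proof}

\section{A group at infinity}\label{sec:infinity}

We want an invariant measure that lives on a meager set. The simplest space with a nonempty meager set is a convergent sequence, and the measure is the point mass at the limit. We also want the essential algebra to be a concrete algebra of operators, so we make all isolated points one orbit.

Let a countable group $\Gamma$ act on a countably infinite set $D$. Put
\[
G_{\Gamma,D}=(D\times D)\sqcup\Gamma,\qquad X=D\cup\{\infty\}.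
\]
This is the disjoint union of the pair groupoid on $D$, with $(d,d')(d',d'')=(d,d'')$, $r(d,d')=d$, $s(d,d')=d'$ and $(d,d)$ identified with $d$, and of the group $\Gamma$, with $1$ identified with $\infty$. The action enters only through the topology, in which the graph of the permutation $d\mapsto\gamma d$ accumulates at $\gamma$. A base consists of the singletons $\{(d,d')\}$ and the sets
\[
N_F(\gamma)=\{\gamma\}\cup\{(\gamma d,d): d\in D\setminus F\},\qquad\gamma\in\Gamma,\ F\subset D\text{ finite}.
\]
This is a base, because $N_F(\gamma)\cap N_{F'}(\gamma)=N_{F\cup F'}(\gamma)$ and, for $\gamma\ne\gamma'$, the set $N_F(\gamma)\cap N_{F'}(\gamma')$ lies in $D\times D$ and is a union of singletons. The latter set consists of the points $(\gamma d,d)$ with $d\notin F\cup F'$ fixed by $\gamma^{-1}\gamma'$. So $G_{\Gamma,D}$ is Hausdorff if and only if every $\gamma\neq1$ fixes only finitely many points of $D$.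

\begin{lemma}\label{lem:etale}
$G=G_{\Gamma,D}$ is a second countable \'etale groupoid. Its unit space $X$ is the one-point compactification of the discrete set $D$, the isotropy is trivial at the points of $D$ and equal to $\Gamma$ at $\infty$, and the invariant Radon measures are the measures $c\,\delta_\infty$ with $c\ge0$.
\end{lemma}

\begin{proof}
The base is countable. The set $X=N_\emptyset(1)$ is open, the points of $D$ are isolated, and the sets $N_F(1)=X\setminus F$ form a neighborhood base at $\infty$. This is the one-point compactification. The maps $s$ and $r$ are injective on $N_F(\gamma)$, and $s(N_{F}(\gamma))=X\setminus F$, $r(N_F(\gamma))=X\setminus\gamma F$. Since they match isolated points with isolated points and the neighborhood base of $\gamma$ with that of $\infty$, they are local homeomorphisms.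

Inversion is continuous because $N_F(\gamma)^{-1}=N_{\gamma F}(\gamma^{-1})$. A composable pair lies in $(D\times D)^2$, where it is isolated, or in $\Gamma^2$. At $(\gamma,\gamma')$ multiplication is continuous because $N_{\gamma'F}(\gamma)N_F(\gamma')\subseteq N_F(\gamma\gamma')$: the products are $\gamma\gamma'$ and $(\gamma\gamma'd,\gamma'd)(\gamma'd,d)=(\gamma\gamma'd,d)$ with $d\notin F$.

For an open bisection $U$ we have $\infty\in s(U)\iff U\cap\Gamma\ne\emptyset\iff\infty\in r(U)$, so $\delta_\infty$ is invariant. Conversely, an invariant Radon measure is finite, since $X$ is compact, and the bisections $\{(d,d')\}$ show that all points of $D$ have the same mass. As $D$ is infinite, this mass is $0$.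
\end{proof}

Let $\pi$ be the permutation representation of $\Gamma$ on $\ell^2(D)$, $\pi(\gamma)\delta_d=\delta_{\gamma d}$, let $\mathrm{C}^*_\pi(\Gamma)$ be the closed linear span of $\pi(\Gamma)$, and let $\mathcal{K}$ be the algebra of compact operators on $\ell^2(D)$. The bisection $N_\emptyset(\gamma)\cong X$ is compact, so its indicator function $u_\gamma$ belongs to $C_c(G)$; $u_1$ is the unit. For $d\in D$ we have $G_d=D\times\{d\}$. Under the identification $\delta_{(d',d)}\mapsto\delta_{d'}$ of $\ell^2(G_d)$ with $\ell^2(D)$, every $\lambda_d$ becomes the same representation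
\[
\lambda(f)\delta_{d'}=\sum_{d''\in D}f(d'',d')\,\delta_{d''}.
\]

\begin{lemma}\label{lem:ess}
For $G=G_{\Gamma,D}$ we have $J_{\mathrm{sing}}=\ker\lambda$. Hence $\mathrm{C}^*_{\mathrm{ess}}(G)\cong B:=\lambda(\mathrm{C}^*_r(G))$. The algebra $B$ contains the identity operator, $\lambda(u_\gamma)=\pi(\gamma)$, and $\mathrm{C}^*_\pi(\Gamma)\subseteq B$ is a unital inclusion.
\end{lemma}

\begin{proof}
A nowhere dense set contains no isolated point, and $\{\infty\}$ is nowhere dense. So the meager subsets of $X$ are $\emptyset$ and $\{\infty\}$, and $a\in J_{\mathrm{sing}}$ if and only if $\|\lambda(a)\delta_d\|^2=E(a^*a)(d)=0$ for all $d\in D$, that is, $\lambda(a)=0$. Finally $u_\gamma(d'',d')=1$ exactly when $d''=\gamma d'$, so $\lambda(u_\gamma)\delta_{d'}=\delta_{\gamma d'}$.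
\end{proof}

Lemma~\ref{lem:ess} is all that Theorem~\ref{thm:main} needs: a tracial state on $B$ restricts to a tracial state on $\mathrm{C}^*_\pi(\Gamma)$. The next proposition determines $B$ and settles the extension problem for this family in terms of $\pi$.

\begin{proposition}\label{prop:calkin}
We have $B=\mathcal{K}+\mathrm{C}^*_\pi(\Gamma)$. The measure $\delta_\infty$ extends to a trace on $\mathrm{C}^*_{\mathrm{ess}}(G_{\Gamma,D})$ if and only if the image of $\mathrm{C}^*_\pi(\Gamma)$ in the Calkin algebra of $\ell^2(D)$ has a tracial state.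
\end{proposition}

\begin{proof}
We first show that $C_c(G)$ is spanned by the functions $1_{\{(d,d')\}}$ and $u_\gamma h$ with $\gamma\in\Gamma$, $h\in C(X)$. Let $f\in C_c(U)$ for an open bisection $U$. If $U\cap\Gamma=\emptyset$, then $U$ is discrete and $f$ has finite support in $D\times D$. Otherwise $U\cap\Gamma=\{\gamma\}$ and $N_F(\gamma)\subseteq U$ for some finite $F$. The set $N_F(\gamma)$ is open, and it is compact, hence closed in the Hausdorff space $U$. So $f1_{U\setminus N_F(\gamma)}$ has compact support in a discrete set, that is, finite support in $D\times D$. Let $h=f\circ(s|_U)^{-1}$ on the clopen set $X\setminus F$ and $h=0$ on $F$. Then $h\in C(X)$, and $u_\gamma h=f1_{N_F(\gamma)}$ by \eqref{eq:calc}.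

The operator $e_{d,d'}=\lambda(1_{\{(d,d')\}})$ is the matrix unit sending $\delta_{d'}$ to $\delta_d$, so $\mathcal{K}\subseteq B$. For $h\in C(X)$ the operator $\lambda(h)-h(\infty)1$ is multiplication by a function in $c_0(D)$, hence compact. Therefore $\lambda(C_c(G))\subseteq\mathcal{K}+\mathrm{C}^*_\pi(\Gamma)$. The sum of a closed ideal and a $\mathrm{C}^*$-subalgebra is closed, so $B=\mathcal{K}+\mathrm{C}^*_\pi(\Gamma)$, and $B/\mathcal{K}$ is the image of $\mathrm{C}^*_\pi(\Gamma)$ in the Calkin algebra.

A trace $\tau$ on $B$ extending $\delta_\infty$ is a tracial state. It vanishes on $\mathcal{K}$: the numbers $\tau(e_{d,d})=\tau(e_{d,d'}e_{d',d})$ are all equal and their finite sums are at most $\tau(1)$, so they are $0$, and $\tau(e_{d,d'})=\tau(e_{d,d}e_{d,d'})=\tau(e_{d,d'}e_{d,d})=0$ for $d\neq d'$. So $\tau$ induces a tracial state on $B/\mathcal{K}$. Conversely, a tracial state on $B/\mathcal{K}$ pulls back to a tracial state $\tau$ on $B$ with $\tau(\lambda(h))=h(\infty)$ for $h\in C(X)$.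
\end{proof}

\begin{example}\label{ex:Z2}
Let $\Gamma=\{1,\gamma\}$ act trivially on $D$. Then $N_F(\gamma)$ and $N_F(1)$ differ only in the points $\gamma$ and $1$, which cannot be separated. The function $c=u_\gamma-u_1$ has the values $1$ at $\gamma$, $-1$ at $\infty$, and $0$ elsewhere. We have $\lambda(c)=0$, so $c\in J_{\mathrm{sing}}$, while the canonical trace of $\delta_\infty$ gives $E(c^*c)(\infty)=2$. The canonical trace does not descend. Yet $B=\mathcal{K}+\mathbb{C}1$, and the character $k+t1\mapsto t$ is a trace extending $\delta_\infty$; it sends $u_\gamma$ to $1$, where the canonical trace sends $u_\gamma$ to $0$.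

The same replacement works whenever $\Gamma$ has infinitely many finite orbits. Their normalized indicator functions $\xi_n$ are orthonormal and fixed by $\pi(\Gamma)$, so a limit of the states $\langle\xi_n,\,\cdot\,\xi_n\rangle$ along a free ultrafilter vanishes on $\mathcal{K}$ and restricts to the character $\pi(\gamma)\mapsto1$ of $\mathrm{C}^*_\pi(\Gamma)$.
\end{example}

\section{A permutation representation without tracial states}\label{sec:perm}

A unital $\mathrm{C}^*$-algebra has no tracial state if it contains projections whose unitary equivalences force inconsistent values. For $Y\subseteq D$ let $P_Y$ be the projection of $\ell^2(D)$ onto $\ell^2(Y)$. Then $\pi(\gamma)P_Y\pi(\gamma)^*=P_{\gamma Y}$, and permutations of an infinite set can move an infinite, coinfinite set onto any other. So equivalences are easy to arrange. The difficulty is to place one such projection $P_Y$ inside $\mathrm{C}^*_\pi(\Gamma)$.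

The natural attempt is to take a subgroup $\Delta$ that fixes $D\setminus Y$ pointwise and acts freely on $Y$, and to average over it. An average $M$ of operators $\pi(\delta)$, $\delta\in\Delta$, is the identity on $\ell^2(D\setminus Y)$, and on $\ell^2(Y)$ it is a multiple of the corresponding average $\Lambda$ in the left regular representation of $\Delta$. If $\|\Lambda\|<1$, then $M^k\to1-P_Y$ in norm. For $\Delta=\mathbb{Z}/2$ this fails, since $\Lambda$ fixes the constant vector. For $\Delta=\mathbb{Z}$ and $\Lambda$ the average of the shift and its adjoint it fails too: normalized indicator functions of long intervals give $\|\Lambda\|=1$, so $\|M^k-(1-P_Y)\|=1$ for all $k$. The free group has the required gap.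

Let $\mathbb{F}$ be the free group on $a,b$, let $|w|$ be the word length, and let $\ell$ be the left regular representation of $\mathbb{F}$.

\begin{lemma}\label{lem:gap}
The operator $\Lambda=\frac14\big(\ell(a)+\ell(a)^*+\ell(b)+\ell(b)^*\big)$ on $\ell^2(\mathbb{F})$ satisfies $\|\Lambda\|\le\frac{\sqrt3}{2}<1$.
\end{lemma}

\begin{proof}
We use the Schur test: if $T=(T_{vw})$ is a symmetric matrix with nonnegative entries and $f>0$ satisfies $\sum_wT_{vw}f(w)\le Cf(v)$ for all $v$, then $\|T\|\le C$. This follows from the Cauchy--Schwarz inequality applied to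
\[
\sum_{v,w}T_{vw}|\xi(v)||\eta(w)|=\sum_{v,w}\Big(T_{vw}\tfrac{f(w)}{f(v)}\Big)^{1/2}|\xi(v)|\cdot\Big(T_{vw}\tfrac{f(v)}{f(w)}\Big)^{1/2}|\eta(w)| .
\]
The matrix $T=4\Lambda$ is the adjacency matrix of the $4$-regular tree in which $w$ is joined to $cw$ for $c\in\{a^{\pm1},b^{\pm1}\}$. Let $f(w)=3^{-|w|/2}$. A word $w\ne1$ has three longer neighbors and one shorter neighbor, so
\[
(Tf)(w)=3\cdot3^{-(|w|+1)/2}+3^{-(|w|-1)/2}=2\sqrt3\,f(w),
\]
and $(Tf)(1)=4/\sqrt3\le2\sqrt3\,f(1)$. Hence $\|4\Lambda\|\le2\sqrt3$.
\end{proof}

Write $\mathbb{N}=A_1\sqcup A_2\sqcup A_3$ with all $A_i$ infinite, and put $D=\mathbb{F}\times\mathbb{N}$. Define permutations $\alpha,\beta$ of $D$ by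
\[
\alpha(w,n)=(aw,n),\quad\beta(w,n)=(bw,n)\quad\text{if } n\in A_1,\qquad \alpha(w,n)=\beta(w,n)=(w,n)\quad\text{if } n\notin A_1.
\]
Choose permutations $p_2,p_3,p$ of $\mathbb{N}$ with
\[
p_2(A_1)=A_2,\qquad p_3(A_1)=A_3,\qquad p(A_1)=A_2\sqcup A_3 .
\]
They exist because the sets $A_1,A_2,A_3,A_2\sqcup A_3$ and their complements are countably infinite. Let $\rho_2=\mathrm{id}\times p_2$, $\rho_3=\mathrm{id}\times p_3$, $\sigma=\mathrm{id}\times p$, and let $\Gamma$ be the group of permutations of $D$ generated by $\alpha,\beta,\rho_2,\rho_3,\sigma$. It is finitely generated, hence countable.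

\begin{proposition}\label{prop:notrace}
For this action, $\mathrm{C}^*_\pi(\Gamma)$ has no tracial state.
\end{proposition}

\begin{proof}
Let $P_i$ be the projection onto $\ell^2(\mathbb{F}\times A_i)$ and let $M=\frac14\big(\pi(\alpha)+\pi(\alpha)^*+\pi(\beta)+\pi(\beta)^*\big)$. On $\ell^2(D)=\ell^2(\mathbb{F})\otimes\ell^2(\mathbb{N})$ the projection $P_1$ commutes with $\Lambda\otimes1$, and
\[
M^k=(\Lambda^k\otimes1)P_1+(1-P_1)\qquad(k\ge1).
\]
By Lemma~\ref{lem:gap}, $M^k\to1-P_1$ in norm, so $P_1\in\mathrm{C}^*_\pi(\Gamma)$. Moreover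
\[
P_2=\pi(\rho_2)P_1\pi(\rho_2)^*,\qquad P_3=\pi(\rho_3)P_1\pi(\rho_3)^*,\qquad P_2+P_3=\pi(\sigma)P_1\pi(\sigma)^*,
\]
and $P_1+P_2+P_3=1$. If $\tau$ were a tracial state and $t=\tau(P_1)$, then $\tau(P_2)=\tau(P_3)=\tau(P_2+P_3)=t$. So $2t=t$ and $3t=1$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=G_{\Gamma,D}$ for the action above, and identify $D$ with $\mathbb{N}$ by a bijection. Lemma~\ref{lem:etale} gives the properties of $G$ and the invariance of $\delta_\infty$. By Lemma~\ref{lem:ess}, $\mathrm{C}^*_{\mathrm{ess}}(G)$ is unital and contains $\mathrm{C}^*_\pi(\Gamma)$ with the same unit, so it has no tracial state by Proposition~\ref{prop:notrace}. A trace extending $\delta_\infty$ would satisfy $\tau(1)=1$ and so be a tracial state.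
\end{proof}

By Lemma~\ref{lem:etale} the invariant Radon measures of this groupoid are the measures $c\,\delta_\infty$. A trace extending $c\,\delta_\infty$ with $c>0$ would be $c$ times a tracial state, so only the zero measure extends.

\section{Traces and equivariant expectations}\label{sec:classify}

From now on $G$ is second countable and $\mu$ is an invariant Radon measure on $X$. Then $X$ and its open subsets are $\sigma$-compact, $G$ is covered by countably many open bisections, and $\mu$ is $\sigma$-finite, so that $L^\infty(X,\mu)$ is the dual of $L^1(X,\mu)$.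

\begin{lemma}\label{lem:measure}
For every open bisection $U$, the map $\theta_U$ carries $\mu|_{s(U)}$ to $\mu|_{r(U)}$.
\end{lemma}

\begin{proof}
For open $O\subseteq s(U)$, invariance for the bisection $U\cap s^{-1}(O)$ gives $\mu(O)=\mu(\theta_U(O))$. So $\mu$ and $\mu\circ\theta_U^{-1}$ agree on open subsets of $r(U)$. On an open set $W\subseteq r(U)$ of finite measure, two finite Borel measures that agree on open sets are equal, and $r(U)$ is a countable union of such $W$.
\end{proof}

A trace is a global object, and it may be unbounded. To construct one it is easier to work with its density with respect to $\mu$, which is a bounded map with a local symmetry. Let $A$ be a quotient of $\mathrm{C}^*(G,\mathcal{L})$ into which $C_0(X)$ embeds, for instance $A=\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$.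

\begin{definition}\label{def:equi}
An \emph{equivariant expectation} is a positive linear map $\Psi\colon A\to L^\infty(X,\mu)$ such that $\Psi(f)=f$ and $\Psi(fa)=f\Psi(a)=\Psi(af)$ for $f\in C_0(X)$, $a\in A$, and such that for every open bisection $U$, $b\in C_c(U,\mathcal{L})$ and $a\in A$,
\begin{equation}\label{eq:E}
\Psi(bab^*)=\big(b^*b\,\Psi(a)\big)\circ\theta_U^{-1}\ \text{ on } r(U),\qquad\Psi(bab^*)=0\ \text{ off } r(U).
\end{equation}
\end{definition}

The right side of \eqref{eq:E} is well defined in $L^\infty$ by Lemma~\ref{lem:measure}. We call the identities $\Psi(fa)=f\Psi(a)=\Psi(af)$ \emph{bimodularity}.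

\begin{theorem}\label{thm:classify}
Let $G$ be second countable, $\mu$ an invariant Radon measure, and $A$ a quotient of $\mathrm{C}^*(G,\mathcal{L})$ into which $C_0(X)$ embeds. Traces $\tau$ on $A$ extending $\mu$ correspond bijectively to equivariant expectations $\Psi\colon A\to L^\infty(X,\mu)$, via
\begin{equation}\label{eq:corr}
\tau(fa)=\int_X f\,\Psi(a)\,d\mu\qquad(f\in C_c(X),\ a\in A).
\end{equation}
\end{theorem}

If $G$ is a group and $\mu$ is the unit mass, an equivariant expectation is a state invariant under conjugation by the canonical unitaries $u$, and it is a trace because $\Psi(ua)=\Psi(u^*(ua)u)=\Psi(au)$. In general the elements $b\in C_c(U,\mathcal{L})$ are not invertible. The substitute, in Step~2 below, is a factorization $b=dd^*d$.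

\begin{proof}
\emph{From $\tau$ to $\Psi$.} Let $\tau$ extend $\mu$. We use Lemma~\ref{lem:ped} to move factors cyclically. For $a\in A_+$ and $f\in C_c(X)_+$ we have $0\le f^{1/2}af^{1/2}\le\|a\|f$, so
\[
0\le\tau(fa)=\tau(f^{1/2}af^{1/2})\le\|a\|\int f\,d\mu .
\]
Thus $f\mapsto\tau(fa)$ extends to a positive bounded functional on $L^1(X,\mu)$, which is given by a unique $\Psi(a)\in L^\infty(X,\mu)_+$. Every $a\in A$ is a combination of four positive elements, so there is a unique $\Psi(a)$ satisfying \eqref{eq:corr}, and $\Psi$ is linear by uniqueness. For $h\in C_0(X)$ and $f\in C_c(X)$ we have $fh\in C_c(X)$, so $\tau(fh)=\int fh\,d\mu$ and $\tau(fah)=\tau(fha)=\int fh\Psi(a)\,d\mu$. This gives $\Psi(h)=h$ and bimodularity. For $b\in C_c(U,\mathcal{L})$, \eqref{eq:calc} and Lemma~\ref{lem:measure} give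
\[
\int f\,\Psi(bab^*)\,d\mu=\tau(b^*fb\,a)=\int_{s(U)}(f\circ\theta_U)\,b^*b\,\Psi(a)\,d\mu=\int_{r(U)}f\cdot\big(b^*b\,\Psi(a)\big)\circ\theta_U^{-1}\,d\mu ,
\]
which is \eqref{eq:E}. The map $\tau\mapsto\Psi$ is injective, since $\tau(afc)=\tau(fca)=\int f\Psi(ca)\,d\mu$ and the elements $afc$ span $\operatorname{Ped}(A)$.

\emph{From $\Psi$ to $\tau$.} Let $\Psi$ be an equivariant expectation. We want to set $\tau(x)=\int\Psi(x)\,d\mu$. The difficulty is that $\Psi(x)$ is not visibly integrable for $x=afc$, because $f$ cannot be pulled out. We first work over relatively compact sets, where everything is bounded.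

\emph{Step 1: $\Psi$ is bounded.} Choose compact sets $K_n\subseteq\operatorname{int}K_{n+1}$ with union $X$, and $e_n\in C_c(\operatorname{int}K_{n+1})$ with $0\le e_n\le1$ and $e_n=1$ on $K_n$. Then $e_n\uparrow1$ pointwise, and $e_nc=c=ce_n$ for $c\in C_c(G,\mathcal{L})$ and large $n$, so $(e_n^2)$ is an approximate unit of $A$. For $a\ge0$ we have $e_n^2\Psi(a)=\Psi(e_nae_n)\le\|a\|e_n^2$. Hence $0\le\Psi(a)\le\|a\|$, and $\Psi$ is bounded.

\emph{Step 2: a bounded trace over $V$.} Let $V\subseteq X$ be open and relatively compact, and let $A_V$ be the closed span of $C_c(V)AC_c(V)$, a $\mathrm{C}^*$-subalgebra. It is the closed span of the spaces $C_c(U,\mathcal{L})$ with $U\subseteq r^{-1}(V)\cap s^{-1}(V)$: for $b\in C_c(U',\mathcal{L})$ and $f,f'\in C_c(V)$ the section $fbf'$ has compact support in $U'\cap r^{-1}(V)\cap s^{-1}(V)$, and every section in such a space $C_c(U,\mathcal{L})$ has this form. By bimodularity and Step~1, $\Psi(a)$ vanishes off $V$ for $a\in A_V$. Since $\mu(V)<\infty$, $\tau_0(a)=\int\Psi(a)\,d\mu$ is a bounded positive functional on $A_V$;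 the formula does not depend on $V$.

Let $U\subseteq r^{-1}(V)\cap s^{-1}(V)$ be an open bisection. For $f\in C_c(V)$, $d\in C_c(U,\mathcal{L})$ and $y\in A_V$ we have
\begin{equation}\label{eq:moves}
\tau_0(fy)=\tau_0(yf),\qquad\tau_0(dyd^*)=\int d^*d\,\Psi(y)\,d\mu=\tau_0(d^*d\,y),
\end{equation}
by bimodularity, and by \eqref{eq:E} with Lemma~\ref{lem:measure}. Given $b\in C_c(U,\mathcal{L})$, let $d(g)=|b(g)|^{-2/3}b(g)$ where $b(g)\ne0$ and $d(g)=0$ elsewhere. Then $|d|=|b|^{1/3}$, so $d$ is continuous, $d\in C_c(U,\mathcal{L})$, and $dd^*d=b$ by \eqref{eq:calc}. As $dd^*,d^*d\in C_c(V)$, the rules \eqref{eq:moves} give, for $a\in A_V$,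
\[
\tau_0(ba)=\tau_0\big((dd^*)\,da\big)=\tau_0\big(d\,(ad)\,d^*\big)=\tau_0\big((d^*d)\,ad\big)=\tau_0\big(ad\,(d^*d)\big)=\tau_0(ab).
\]
Such $b$ span a dense subspace of $A_V$, so $\tau_0$ is a trace on $A_V$.

\emph{Step 3: $T(a^*a)=T(aa^*)$.} For $y\in A_+$ let $T(y)=\int\Psi(y)\,d\mu\in[0,\infty]$. Let $a\in A$. Monotone convergence gives $T(a^*a)=\sup_n\int e_n^2\Psi(a^*a)\,d\mu=\sup_n\tau_0(e_na^*ae_n)$. For fixed $n$, the elements $e_na^*e_m^2ae_n$ increase with $m$ and converge in norm to $e_na^*ae_n$, inside one algebra $A_V$. Hence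
\[
T(a^*a)=\sup_{n,m}\tau_0\big((e_mae_n)^*(e_mae_n)\big).
\]
The same formula for $a^*$ reads $T(aa^*)=\sup_{n,m}\tau_0\big((e_nae_m)(e_nae_m)^*\big)$. By Step~2, for $V$ containing the supports of $e_n$ and $e_m$, the two suprema are taken over the same numbers.

\emph{Step 4: the trace.} For $f\in C_c(X)_+$ and $c\in A$, Step~3 applied to $f^{1/2}c$ gives
\[
\int\Psi(c^*fc)\,d\mu=T(f^{1/2}cc^*f^{1/2})=\int f\,\Psi(cc^*)\,d\mu<\infty .
\]
With $c_k=c+i^ka^*$ we have $afc=\frac14\sum_{k=0}^3i^kc_k^*fc_k$ and $ca=\frac14\sum_{k=0}^3i^kc_kc_k^*$. So for all $a,c\in A$ and, by linearity, all $f\in C_c(X)$,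
\begin{equation}\label{eq:key}
\Psi(afc)\in L^1(X,\mu),\qquad\int\Psi(afc)\,d\mu=\int f\,\Psi(ca)\,d\mu .
\end{equation}
By Lemma~\ref{lem:ped}, $\tau(x)=\int\Psi(x)\,d\mu$ is a positive linear functional on $\operatorname{Ped}(A)$. For $x=afc$ and $y\in A$, \eqref{eq:key} shows that $\tau(xy)$ and $\tau(yx)$ both equal $\int f\,\Psi(cya)\,d\mu$. So $\tau$ is a trace. Bimodularity gives \eqref{eq:corr}, and $\Psi(f)=f$ shows that $\tau$ extends $\mu$.
\end{proof}

\begin{example}\label{ex:canonical}
For $A=\mathrm{C}^*_r(G,\mathcal{L})$, the class of $E(a)$ in $L^\infty(X,\mu)$ defines an equivariant expectation: bimodularity holds because $\lambda_x(f)\delta_x=f(x)\delta_x$, and \eqref{eq:E} is \eqref{eq:Ecov}. The corresponding trace is the canonical one. If meager Borel sets are $\mu$-null, then $|E(a)|^2\le E(a^*a)=0$ almost everywhere for $a\in J_{\mathrm{sing}}$, so this expectation factors through $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$ and $\mu$ extends. The obstruction can only appear when $\mu$ charges a meager set.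
\end{example}

\section{Amenable isotropy and trivial twist}\label{sec:isotropy}

Let the twist be trivial. In Example~\ref{ex:Z2} the surviving trace came from the trivial representation of the isotropy group. We now ask when the functional $f\mapsto\sum_{g\in G_x^x}f(g)$ factors through the essential algebra. Evaluation of $E$ at $x$ does not factor, since $x$ may lie in a meager set. We approach $x$ through generic points instead.

Fix $x\in X$. A neighborhood of $x$ meets every comeager set, so these sets generate a proper filter. Call an ultrafilter $\mathcal{U}$ on $X$ \emph{generic at $x$} if it contains all neighborhoods of $x$ and all comeager sets; such ultrafilters exist, and they converge to $x$. Put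
\[
H_{\mathcal{U}}=\{g\in G_x^x : U\cap X\in\mathcal{U}\text{ for some open bisection } U\ni g\}.
\]
These are the isotropy elements that cannot be told from the unit along $\mathcal{U}$. For $G_{\Gamma,D}$ and $x=\infty$, a generic ultrafilter is a free ultrafilter on $D$, and $H_{\mathcal{U}}$ consists of the $\gamma\in\Gamma$ whose fixed point set belongs to $\mathcal{U}$.

\begin{lemma}\label{lem:state}
Let $\mathcal{U}$ be generic at $x$. Then $H_{\mathcal{U}}$ is a subgroup of $G_x^x$, and there is a state $\varphi$ on $\mathrm{C}^*_{\mathrm{ess}}(G)$ with $\varphi(f)=\sum_{g\in H_{\mathcal{U}}}f(g)$ for $f\in C_c(G)$.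
\end{lemma}

\begin{proof}
\emph{The bisection does not matter.} Let $g\in H_{\mathcal{U}}$ lie in open bisections $U,U'$ with $U\cap X\in\mathcal{U}$. The set $s(U\cap U')$ is a neighborhood of $x$, so $U\cap X\cap s(U\cap U')\in\mathcal{U}$. For $y$ in this set, the element of $U\cap U'$ with source $y$ and the unit $y$ both lie in $U$, so they coincide and $y\in U'$. Hence $U'\cap X\in\mathcal{U}$.

\emph{Subgroup.} The bisection $X$ shows $x\in H_{\mathcal{U}}$. Inverses and products are handled by $U^{-1}\cap X=U\cap X$ and $U\cap U'\cap X\subseteq UU'\cap X$.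

\emph{The state.} Put $\varphi(a)=\lim_{y\to\mathcal{U}}E(a)(y)$ for $a\in\mathrm{C}^*_r(G)$. This is positive and contractive, and $\varphi(f)=f(x)$ for $f\in C_0(X)$, so $\|\varphi\|=1$. If $a\in J_{\mathrm{sing}}$, then $E(a^*a)$ vanishes on a comeager set, so $|\varphi(a)|^2\le\varphi(a^*a)=0$. Thus $\varphi$ descends to $\mathrm{C}^*_{\mathrm{ess}}(G)$.

\emph{The formula.} Let $f\in C_c(U)$ and $\hat f=f\circ(s|_U)^{-1}\in C_c(s(U))\subseteq C_c(X)$. Then $E(f)=\hat f\,1_{U\cap X}$. If $U\cap X\notin\mathcal{U}$, then $\varphi(f)=0$, and $U\cap H_{\mathcal{U}}=\emptyset$ by the first step. If $U\cap X\in\mathcal{U}$, then $\varphi(f)=\hat f(x)$. When $\hat f(x)=0$, $f$ vanishes on $G_x$ and both sides are $0$. When $\hat f(x)\ne0$, let $g$ be the point of $U\cap G_x$. Since $\theta_U(y)=y$ on $U\cap X\in\mathcal{U}$, the limit along $\mathcal{U}$ gives $r(g)=\theta_U(x)=x$. So $g\in H_{\mathcal{U}}$, and both sides equal $f(g)$.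
\end{proof}

The state $\varphi$ gives access to the quasi-regular representation $\lambda_{\Gamma/H}$ of $\Gamma=G_x^x$ on $\ell^2(\Gamma/H)$, $H=H_{\mathcal{U}}$. It depends on the choice of $\mathcal{U}$, so it has no reason to be measurable in $x$ or equivariant. The trivial representation needs no choice, and it can be reached from $\lambda_{\Gamma/H}$ under the following condition. A subgroup $H$ of a discrete group $\Gamma$ is \emph{co-amenable} if there is a net of unit vectors $\xi_i\in\ell^2(\Gamma/H)$ with $\|\lambda_{\Gamma/H}(k)\xi_i-\xi_i\|\to0$ for all $k\in\Gamma$. If $\Gamma$ is amenable, every subgroup is co-amenable. Indeed, by Reiter's condition there are probability vectors $p_i\in\ell^1(\Gamma)$ with $\|kp_i-p_i\|_1\to0$; their images $q_i$ in $\ell^1(\Gamma/H)$ have the same properties, and $\xi_i=q_i^{1/2}$ works because $|\sqrt{u}-\sqrt{v}|^2\le|u-v|$.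

\begin{theorem}\label{thm:isotropy}
Let $G$ be second countable, the twist trivial, and $\mu$ an invariant Radon measure. Suppose that for $\mu$-almost every $x$ there is an ultrafilter $\mathcal{U}$ generic at $x$ with $H_{\mathcal{U}}$ co-amenable in $G_x^x$. This holds in particular if $G_x^x$ is amenable for $\mu$-almost every $x$. Then $\mu$ extends to a trace on $\mathrm{C}^*_{\mathrm{ess}}(G)$.
\end{theorem}

\begin{proof}
\emph{The orbit representations.} For $x\in X$ let $\rho_x$ act on $\ell^2(r(G_x))$, the $\ell^2$-space of the orbit of $x$, by $\rho_x(f)\delta_z=\sum_{h\in G_z}f(h)\delta_{r(h)}$. For $f\in C_c(U)$ this sends $\delta_z$ to $\hat f(z)\delta_{\theta_U(z)}$, with $\hat f$ as above, so it is bounded. It is multiplicative, since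
\[
\rho_x(f_1)\rho_x(f_2)\delta_z=\sum_{h\in G_z}\sum_{k\in G_{r(h)}}f_1(k)f_2(h)\,\delta_{r(kh)}=\rho_x(f_1f_2)\delta_z ,
\]
and the matrix entries $\langle\delta_w,\rho_x(f)\delta_z\rangle=\sum_{h\in G_z\cap G^w}f(h)$ show $\rho_x(f^*)=\rho_x(f)^*$. So $\rho_x$ extends to $\mathrm{C}^*(G)$, and it depends only on the orbit of $x$. Here the triviality of the twist is used: the values $f(h)$ at different $h$ are added. Put $\psi_x(a)=\langle\delta_x,\rho_x(a)\delta_x\rangle$, so that $\psi_x(f)=\sum_{g\in G_x^x}f(g)$ for $f\in C_c(G)$. Let $q\colon\mathrm{C}^*(G)\to\mathrm{C}^*_{\mathrm{ess}}(G)$ be the quotient map and $J=\ker q$.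

\emph{Claim: $\psi_x(J)=0$ if $H=H_{\mathcal{U}}$ is co-amenable in $\Gamma=G_x^x$.} By density we may take the vectors $\xi_i$ finitely supported, $\xi_i=\sum_{g\in F_i}c_{i,g}\delta_{gH}$ with $F_i\subseteq\Gamma$ finite. For $g\in\Gamma$ choose an open bisection $U_g\ni g$ and $b_g\in C_c(U_g)$ with $b_g(g)=1$, and let $b_i=\sum_{g\in F_i}c_{i,g}b_g$. Since $U_g\cap G_x=\{g\}$, the restriction of $b_i$ to $G_x$ is $\sum_{g\in F_i}c_{i,g}\delta_g$. Let $f\in C_c(G)$ and $h\in H$. In
\[
(b_i^*fb_i)(h)=\sum_{g_1^{-1}kg_2=h}\overline{b_i(g_1)}\,f(k)\,b_i(g_2)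
\]
we have $s(g_1)=s(g_2)=x$, so only $g_1,g_2\in F_i$ and $k\in\Gamma$ contribute. The condition $g_1^{-1}kg_2\in H$ means $g_1H=kg_2H$. With $\varphi$ from Lemma~\ref{lem:state}, viewed on $\mathrm{C}^*(G)$ through $q$, we obtain
\[
\varphi(b_i^*fb_i)=\sum_{k\in\Gamma}f(k)\sum_{g_1,g_2\in F_i}\overline{c_{i,g_1}}\,c_{i,g_2}\langle\delta_{g_1H},\delta_{kg_2H}\rangle=\sum_{k\in\Gamma}f(k)\,\langle\xi_i,\lambda_{\Gamma/H}(k)\xi_i\rangle .
\]
The sum over $k$ is finite, so the right side tends to $\psi_x(f)$. Taking $f\in C_c(X)$ with $fb_i=b_i$ and $f(x)=1$ gives $\varphi(b_i^*b_i)=\|\xi_i\|^2=1$. The functionals $\varphi(b_i^*\,\cdot\,b_i)$ are positive, satisfy $\varphi(b_i^*ab_i)\le\|a\|$ for $a\ge0$, and vanish on the ideal $J$. They are uniformly bounded and converge to $\psi_x$ on a dense subspace, hence everywhere. So $\psi_x(J)=0$.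

\emph{The expectation.} For $f\in C_c(U)$ we have $\psi_x(f)=\hat f(x)$ if $x\in s(U)$ and $\theta_U(x)=x$, and $\psi_x(f)=0$ otherwise. The fixed point set of $\theta_U$ is closed in $s(U)$, so $x\mapsto\psi_x(f)$ is Borel. Since $\|\psi_x\|\le1$, the function $x\mapsto\psi_x(a)$ is bounded and Borel for every $a\in\mathrm{C}^*(G)$, as a uniform limit. Let $\Psi(q(a))$ be its class in $L^\infty(X,\mu)$. This is well defined by the claim and the hypothesis, and positive because positive elements lift to positive elements. For $f\in C_0(X)$, $\rho_x(f)$ is multiplication by $f$, which gives $\Psi(f)=f$ and bimodularity. Let $b\in C_c(U)$. If $y=r(g)$ with $g\in U$, then $\rho_y(b^*)\delta_y=\overline{b(g)}\,\delta_{s(g)}$, and $\rho_y=\rho_{s(g)}$, so $\psi_y(bab^*)=|b(g)|^2\psi_{s(g)}(a)$. If $y\notin r(U)$, then $\rho_y(b^*)\delta_y=0$. This is \eqref{eq:E}, and Theorem~\ref{thm:classify} applies.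
\end{proof}

Theorem~\ref{thm:main} shows that the condition on the isotropy cannot be dropped. For the action of Section~\ref{sec:perm} it follows that no $H_{\mathcal{U}}$ is co-amenable in $\Gamma$, and that no action of an amenable group could have served there.

\section{Amenable measured groupoids and arbitrary twists}\label{sec:amenable}

For a nontrivial twist the orbit representations are not available. A different method starts from an expectation without equivariance and averages it. Suppose that $G=\Gamma$ is an amenable group, $u_g\in\mathcal{L}_g$ are unit vectors and $\Phi$ is any state. The function $g\mapsto\Phi(u_g^*au_g)$ does not depend on the choice of the $u_g$, conjugating $a$ by $u_k$ translates it by $k$, and an invariant mean on $\ell^\infty(\Gamma)$ turns it into a conjugation invariant state. We carry this out over $(X,\mu)$.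

Let $\nu=\int_X\sum_{g\in G^x}\delta_g\,d\mu(x)$ be the induced Borel measure on $G$. On an open bisection $U$ it is the measure $\mu\circ r$, which equals $\mu\circ s$ by Lemma~\ref{lem:measure}. For an open bisection $V$ and $F\in L^\infty(G,\nu)$ supported in $r^{-1}(s(V))$ define
\[
(V\cdot F)(h)=F(v^{-1}h)\ \text{ if } r(h)=r(v)\text{ with } v\in V,\qquad (V\cdot F)(h)=0\ \text{ if } r(h)\notin r(V).
\]
The map $h\mapsto v^{-1}h$ covers $\theta_V^{-1}$ and so preserves $\nu$; thus $V\cdot F$ is well defined. We call $(G,\mu)$ \emph{amenable} if there is an \emph{invariant mean}: a positive unital linear map $m\colon L^\infty(G,\nu)\to L^\infty(X,\mu)$ with $m((h\circ r)F)=h\,m(F)$ for $h\in L^\infty(X,\mu)$, $F\in L^\infty(G,\nu)$, and $m(V\cdot F)=m(F)\circ\theta_V^{-1}$ on $r(V)$ for $V,F$ as above.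

\begin{remark}\label{rem:borel}
Suppose that $G$ is Borel amenable: there are Borel functions $m_n\ge0$ on $G$ with $\sum_{g\in G^x}m_n(g)=1$ for all $x$ and $D_n(g):=\sum_{h\in G^{r(g)}}|m_n(g^{-1}h)-m_n(h)|\to0$ for all $g$. Then $(G,\mu)$ is amenable. Put $M_n(F)(x)=\sum_{g\in G^x}m_n(g)F(g)$ and let $m(F)$ be the weak* limit of $M_n(F)$ along a free ultrafilter on $\mathbb{N}$. Each $M_n$ is positive, unital and $L^\infty(X,\mu)$-linear, and these properties pass to $m$. For $v\in V$,
\[
\big|M_n(V\cdot F)(r(v))-M_n(F)(s(v))\big|=\Big|\sum_{h\in G^{r(v)}}\big(m_n(h)-m_n(v^{-1}h)\big)F(v^{-1}h)\Big|\le\|F\|_\infty D_n(v).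
\]
Since $D_n\le2$ and $D_n\to0$ pointwise, the left side tends to $0$ weak* by dominated convergence.
\end{remark}

\begin{theorem}\label{thm:amenable}
Let $G$ be second countable and $\mu$ an invariant Radon measure. If $(G,\mu)$ is amenable, then for every twist $\mathcal{L}$ the measure $\mu$ extends to a trace on $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$.
\end{theorem}

\begin{proof}
Let $A=\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})\supseteq C_0(X)$. We use two standard facts. The commutative von Neumann algebra $L^\infty(X,\mu)$ is injective: a unital completely positive map into it from a unital $\mathrm{C}^*$-subalgebra extends to a unital completely positive map on the larger algebra. And a unital completely positive map that is multiplicative on a $\mathrm{C}^*$-subalgebra $C$ is $C$-bimodular, since $C$ lies in its multiplicative domain. Adjoin units to $C_0(X)\subseteq A$, extend the canonical homomorphism $C_0(X)\to L^\infty(X,\mu)$, and restrict to $A$. This gives a positive map $\Phi\colon A\to L^\infty(X,\mu)$ with $\Phi(f)=f$ and $\Phi(fa)=f\Phi(a)=\Phi(af)$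 for $f\in C_0(X)$. Only \eqref{eq:E} is missing. For $a\ge0$ and $b\in C_c(U,\mathcal{L})$, the inequality $b^*ab\le\|a\|b^*b$ gives
\begin{equation}\label{eq:bound}
0\le\Phi(b^*ab)\le\|a\|\,b^*b .
\end{equation}

\emph{Step 1: spreading $\Phi$ over $G$.} There is a unique positive linear map $\tilde\Phi\colon A\to L^\infty(G,\nu)$ such that for every open bisection $U$ and $b\in C_c(U,\mathcal{L})$,
\begin{equation}\label{eq:tilde}
|b(g)|^2\,\tilde\Phi(a)(g)=\Phi(b^*ab)(s(g))\qquad\text{for $\nu$-almost every } g\in U.
\end{equation}
To see this, let $b\in C_c(U,\mathcal{L})$, $c\in C_c(U',\mathcal{L})$ and $W=\{g\in U\cap U': b(g)\ne0\ne c(g)\}$. As the fibers are lines, $c(g)=\kappa(s(g))b(g)$ on $W$ with $\kappa$ continuous on $s(W)$. For $f\in C_c(s(W))$ the sections $cf$ and $b(\kappa f)$ are supported in $W$ and agree there, so bimodularity gives $|f|^2\Phi(c^*ac)=|\kappa f|^2\Phi(b^*ab)$. Countably many sets $\{f\ne0\}$ cover $s(W)$, and $|\kappa(s(g))|=|c(g)|/|b(g)|$. Therefore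
\[
\frac{\Phi(c^*ac)(s(g))}{|c(g)|^2}=\frac{\Phi(b^*ab)(s(g))}{|b(g)|^2}\qquad\text{for almost every } g\in W.
\]
The twist enters only through the phase of $\kappa$, which has canceled. By second countability there are sections $b_n\in C_c(U_n,\mathcal{L})$ such that the sets $\{b_n\ne0\}$ cover $G$. So $\tilde\Phi(a)$ is well defined by $\Phi(b_n^*ab_n)(s(g))/|b_n(g)|^2$ on $\{b_n\ne0\}$, this definition is forced, it is linear in $a$, and \eqref{eq:tilde} holds where $b\ne0$. By \eqref{eq:bound}, $0\le\tilde\Phi(a)\le\|a\|$ for $a\ge0$, and the right side of \eqref{eq:tilde} vanishes where $b=0$, first for $a\ge0$ and then for all $a$ by linearity.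

\emph{Step 2: properties of $\tilde\Phi$.} Let $f\in C_0(X)$, $b\in C_c(U,\mathcal{L})$, and choose $k\in C_c(s(U))$ equal to $1$ on $s(\operatorname{supp}b)$. By \eqref{eq:calc}, $b^*f=\big(k\cdot(f\circ\theta_U)\big)b^*$, so $\Phi(b^*fab)(s(g))=f(r(g))\Phi(b^*ab)(s(g))$ where $b(g)\ne0$, and $\Phi(b^*fb)(s(g))=f(r(g))|b(g)|^2$. Hence
\[
\tilde\Phi(f)=f\circ r,\qquad\tilde\Phi(fa)=(f\circ r)\,\tilde\Phi(a).
\]
Let $c\in C_c(V,\mathcal{L})$. Then $c^*b\in C_c(V^{-1}U,\mathcal{L})$, and $|(c^*b)(v^{-1}g)|=|c(v)||b(g)|$ for $g\in U$, $v\in V$ with $r(v)=r(g)$. Apply \eqref{eq:tilde} to $b$ and to $c^*b$, and note $s(v^{-1}g)=s(g)$: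
\[
|b(g)|^2\,\tilde\Phi(cac^*)(g)=\Phi\big((c^*b)^*a(c^*b)\big)(s(g))=|c(v)|^2|b(g)|^2\,\tilde\Phi(a)(v^{-1}g)
\]
for almost every $g\in U$ with $r(g)\in r(V)$. If $r(g)\notin r(V)$, then $s(g)\notin s(V^{-1}U)$, and the middle term vanishes by \eqref{eq:bound} for $c^*b$. Since $|c(v)|^2=(c^*c)(r(v^{-1}g))$, taking $b=b_n$ gives
\[
\tilde\Phi(cac^*)=V\cdot\big((c^*c\circ r)\,\tilde\Phi(a)\big).
\]

\emph{Step 3: averaging.} Let $\Psi=m\circ\tilde\Phi$. It is positive, $\Psi(f)=f\,m(1)=f$ and $\Psi(fa)=f\Psi(a)$. Positive maps preserve adjoints, so $\Psi(af)=\Psi(\bar fa^*)^*=f\Psi(a)$. On $r(V)$, invariance of $m$ gives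
\[
\Psi(cac^*)=m\big((c^*c\circ r)\tilde\Phi(a)\big)\circ\theta_V^{-1}=\big(c^*c\,\Psi(a)\big)\circ\theta_V^{-1}.
\]
Off $r(V)$ it vanishes, because $\tilde\Phi(cac^*)=(1_{r(V)}\circ r)\tilde\Phi(cac^*)$ and $m$ is $L^\infty(X,\mu)$-linear. So $\Psi$ is an equivariant expectation, and Theorem~\ref{thm:classify} applies.
\end{proof}

\section{A twist over a groupoid with abelian isotropy}\label{sec:twist}

In Section~\ref{sec:perm} a nonamenable isotropy group was needed to produce a diagonal projection from permutation operators. A twist produces such projections directly. Let an isotropy element at infinity have a neighborhood that otherwise consists of units, and let the canonical section over it take the values $\pm1$ at these units. In the essential algebra this section becomes a diagonal symmetry $1-2\cdot1_A$, for a set $A$ whose indicator function need not be continuous at infinity. A paradoxical decomposition of the free group then excludes tracial states. To keep the free group out of the isotropy while retaining an invariant measure, we let it act freely on a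 compact group.

\begin{theorem}\label{thm:twist}
There are a second countable \'etale groupoid $G$ with compact unit space, all of whose isotropy groups are abelian (elementary $2$-groups), a twist $\mathcal{L}$ over $G$, and an invariant probability measure $\mu$, such that $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$ has no tracial state. In particular $\mu$ does not extend to a trace on $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$.
\end{theorem}

By Theorem~\ref{thm:isotropy}, the same measure does extend to $\mathrm{C}^*_{\mathrm{ess}}(G)$ for the trivial twist.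

\begin{proof}
\emph{The space.} Let $\mathbb{F}$ be the free group on $a,b$, and let $X_0$ be its profinite completion, with Haar probability measure $\mu_0$. It is a compact group, metrizable because a finitely generated group has countably many subgroups of finite index. Since $\mathbb{F}$ is residually finite, it embeds in $X_0$, so it acts freely by left translation and preserves $\mu_0$. Let $\mathbb{F}^+=\mathbb{F}\cup\{\infty\}$ be the one-point compactification and $X=X_0\times\mathbb{F}^+$, with $t(x,d)=(tx,td)$ and $t\infty=\infty$. Put $X^\circ=X_0\times\mathbb{F}$ and $Y=X_0\times\{\infty\}$. The set $Y$ is closed, invariant and nowhere dense.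

\emph{The group of signs.} For $c\in\{a^{\pm1},b^{\pm1}\}$ let $W_c\subseteq\mathbb{F}$ be the set of reduced words beginning with $c$, and let $\mathcal{A}$ be the Boolean algebra of subsets of $\mathbb{F}$ generated by all translates $tW_c$. It is countable and translation invariant. Put $\gamma_A=1-2\cdot1_A$ and $\Gamma=\{\gamma_A:A\in\mathcal{A}\}\subseteq\{\pm1\}^{\mathbb{F}}$. Since $\gamma_A\gamma_B=\gamma_{A\triangle B}$, this is an abelian group in which every element has square $1=\gamma_\emptyset$. The group $\mathbb{F}$ acts on $\Gamma$ by $(t\cdot\gamma)(d)=\gamma(t^{-1}d)$, so $t\cdot\gamma_A=\gamma_{tA}$. Let $P=\Gamma\rtimes\mathbb{F}$, with $t\gamma t^{-1}=t\cdot\gamma$, act on $X$ through $\mathbb{F}$, and let $\mathcal{G}=P\times X$ be the transformation groupoid: $s(p,\xi)=\xi$, $r(p,\xi)=p\xi$, $(p,q\xi)(q,\xi)=(pq,\xi)$.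

Over $X^\circ$ we divide out $\Gamma$ but remember the sign $\gamma(d)$. Put
\[
N=(\Gamma\times X^\circ)\cup(\{1\}\times X),\qquad\chi(\gamma,(x,d))=\gamma(d)\ \ (d\in\mathbb{F}),\qquad\chi(1,(x,\infty))=1 .
\]
Then $N$ is an open subgroupoid of the isotropy of $\mathcal{G}$ that contains the units, and $\chi\colon N\to\mathbb{T}$ is a homomorphism. It is continuous, being constant on each of the open sets $\{\gamma\}\times X_0\times\{d\}$ and $\{1\}\times X$, which cover $N$. For $p=\gamma't$ we have $(p,\xi)(\gamma,\xi)(p,\xi)^{-1}=(t\cdot\gamma,t\xi)$. So $N$ is normal, and $\chi$ is conjugation invariant because $(t\cdot\gamma)(td)=\gamma(d)$.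

\emph{The groupoid.} Let $G=\mathcal{G}/N$ be the groupoid of cosets $gN$, with the quotient topology and quotient map $Q$. For open $O$ the set $Q^{-1}(Q(O))=ON$ is a product of open sets, hence open, so $Q$ is open. As $Q$ preserves sources, it is injective on $\{p\}\times X$. So $Q$ maps $\{p\}\times X$ homeomorphically onto an open set $U_p$, on which $s$ and $r$ are the homeomorphisms $Q(p,\xi)\mapsto\xi$ and $Q(p,\xi)\mapsto p\xi$ onto $G^0=U_1=X$. The countably many compact open bisections $U_p$ cover $G$, and in these charts multiplication and inversion are $(Q(p,q\xi),Q(q,\xi))\mapsto Q(pq,\xi)$ and $Q(p,\xi)\mapsto Q(p^{-1},p\xi)$. Thus $G$ is a second countable \'etale groupoid with $U_pU_q=U_{pq}$ and $U_p^{-1}=U_{p^{-1}}$.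

At $(x,d)\in X^\circ$ the stabilizer in $P$ is $\Gamma$, because $\mathbb{F}$ acts freely on itself, and it is divided out; the isotropy of $G$ is trivial. At $(x,\infty)$ the stabilizer is $\Gamma$, because $\mathbb{F}$ acts freely on $X_0$, and $N$ is trivial; the isotropy of $G$ is $\Gamma$.

\emph{The measure.} Let $\mu=\mu_0\times\delta_\infty$. Over $Y$ the map $Q$ is injective, so the sets $U_p\cap s^{-1}(Y)$ are disjoint. For an open bisection $U$ let $S_p=s(U\cap U_p)\cap Y$. Then $s(U)\cap Y=\bigsqcup_pS_p$ and $r(U)\cap Y=\bigsqcup_ppS_p$, countable disjoint unions of Borel sets, and $\mu(pS_p)=\mu(S_p)$. So $\mu$ is invariant.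

\emph{The twist.} Let $\mathcal{L}$ be the quotient of $\mathbb{C}\times\mathcal{G}$ by the relation $[z,gn]=[z\chi(n),g]$ for $n\in N$ with $r(n)=s(g)$, and put
\[
[z,g][w,h]=[zw,gh],\qquad[z,g]^*=[\bar z,g^{-1}],\qquad|[z,g]|=|z| .
\]
The fiber over $Q(g)$ is the line $\{[z,g]:z\in\mathbb{C}\}$. The operations are well defined by conjugation invariance of $\chi$:
\begin{align*}
[z,gn][w,h]&=[zw,gh(h^{-1}nh)]=[z\chi(n)w,gh], & [z,g][w,hn]&=[zw\chi(n),gh],\\
[z,gn]^*&=[\bar z,g^{-1}(gn^{-1}g^{-1})]=[\overline{z\chi(n)},g^{-1}].
\end{align*}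
The sections $u_p(Q(p,\xi))=[1,(p,\xi)]$ trivialize $\mathcal{L}$ over $U_p$. If $Q(p,\xi)=Q(p',\xi)$, then $(p^{-1}p',\xi)\in N$ and $u_{p'}=\chi(p^{-1}p',\xi)\,u_p$ at this point, so the transition functions are continuous. In these trivializations the operations are $(z,w)\mapsto zw$ and $z\mapsto\bar z$. So $\mathcal{L}$ is a twist, $u_p\in C_c(U_p,\mathcal{L})$, $u_pu_q=u_{pq}$, $u_p^*=u_{p^{-1}}$, and $u_1=1$.

\emph{Relations in the essential algebra.} If $c\in C_c(G,\mathcal{L})$ vanishes on $s^{-1}(X^\circ)$, then $(c^*c)(\xi)=\sum_{g\in G_\xi}|c(g)|^2=0$ for $\xi\in X^\circ$. As $Y$ is meager, $c\in J_{\mathrm{sing}}$. For $\gamma\in\Gamma$ and $\xi=(x,d)\in X^\circ$, the point $Q(\gamma,\xi)$ is the unit $\xi$, and $u_\gamma(\xi)=[1,(\gamma,\xi)]=[\gamma(d),(1,\xi)]$. So over $X^\circ$ the section $u_\gamma$ is the function $(x,d)\mapsto\gamma(d)$ on the units, and every linear relation among the functions $\gamma$ holds for the $u_\gamma$ modulo $J_{\mathrm{sing}}$. For disjoint $A,B\in\mathcal{A}$ we have $\gamma_A+\gamma_B-1-\gamma_{A\sqcup B}=0$, and $\gamma_{\mathbb{F}}+1=0$.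 Each $u_{\gamma_A}$ is a self-adjoint unitary, so $p_A=\frac12(1-u_{\gamma_A})$ is a projection, and in $\mathrm{C}^*_{\mathrm{ess}}(G,\mathcal{L})$
\[
p_A+p_B=p_{A\sqcup B},\qquad p_{\mathbb{F}}=1,\qquad u_tp_Au_t^*=p_{tA}\quad(t\in\mathbb{F}).
\]
The last identity comes from $u_tu_{\gamma_A}u_t^*=u_{t\gamma_At^{-1}}=u_{\gamma_{tA}}$.

\emph{No tracial state.} For a tracial state $\tau$, the function $m(A)=\tau(p_A)$ would be a translation invariant finitely additive probability measure on $\mathcal{A}$. The set $aW_{a^{-1}}$ consists of the reduced words that do not begin with $a$, so $\mathbb{F}=W_a\sqcup aW_{a^{-1}}$, and $\mathbb{F}=W_b\sqcup bW_{b^{-1}}$ by symmetry. Hence $m(W_a)+m(W_{a^{-1}})=1=m(W_b)+m(W_{b^{-1}})$. The four sets $W_{a^{\pm1}},W_{b^{\pm1}}$ are disjoint, so $2\le m(\mathbb{F})=1$, a contradiction. Since the algebra is unital and $\mu(X)=1$, a trace extending $\mu$ would be a tracial state.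
\end{proof}

\begin{remark}
One sees where the proof of Theorem~\ref{thm:isotropy} breaks. At a point $(x,\infty)$ we have $H_{\mathcal{U}}=\Gamma$ for every generic $\mathcal{U}$, since $U_\gamma\cap X\supseteq X^\circ$ is comeager. The state $\varphi=\lim_{\mathcal{U}}E$ still vanishes on $J_{\mathrm{sing}}$, but now $\varphi(u_\gamma)=\lim_{(x',d)\to\mathcal{U}}\gamma(d)$. This character of $\Gamma$ is not the trivial one, as $\varphi(u_{\gamma_{\mathbb{F}}})=-1$. By Theorem~\ref{thm:amenable}, $(G,\mu)$ is not amenable, although all isotropy groups are.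
\end{remark}

\begin{thebibliography}{1}

\bibitem{MS}
Alistair Miller and Eduardo Scarparo, \emph{Invariant measures and traces on groupoid $\mathrm{C}^*$-algebras}, arXiv:2603.04020 (2026).

\end{thebibliography}
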